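\title{Kontsevich spaces of rational curves need not be Mori dream spaces}

\begin{abstract}
We show that the Kontsevich space $\overline{\mathcal M}_{0,0}(\mathbb P^r,d)$ of genus $0$ stable maps is not a Mori dream space for $r\ge 2$ and $d\ge 1023$. In particular $\overline{\mathcal M}_{0,0}(\mathbb P^d,d)$ is not a Mori dream space for $d\ge 1023$, although its anticanonical divisor is big. The proof finds a copy of $\overline M_{0,n}$ as a fiber of a contraction, together with a neighborhood that retracts onto it compatibly with all line bundles; finite generation of the Cox ring then passes from the Kontsevich space to $\overline M_{0,n}$. For $d=2,3,4$ we show that $\overline{\mathcal M}_{0,0}(\mathbb P^d,d)$ is log Fano, hence a Mori dream space.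
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}
We work over $\mathbb C$. A \emph{stable map} of genus $0$ and degree $d$ to $\mathbb P^r$ is a morphism $f\colon C\to\mathbb P^r$ from a connected projective nodal curve of arithmetic genus $0$, that is, a tree of projective lines, such that $\deg f^*\mathcal O(1)=d$ and every component contracted by $f$ contains at least three nodes. The Kontsevich space $\overline{\mathcal M}_{0,0}(\mathbb P^r,d)$ is the coarse moduli space of such maps. For $r,d\ge2$ it is a normal, $\mathbb Q$-factorial, projective variety of dimension $(r+1)(d+1)-4$. The maps with reducible domain form the boundary divisor $\Delta=\sum_{k=1}^{\lfloor d/2\rfloor}\Delta_k$, where $\Delta_k$ is the irreducible divisor of maps whose domain has a node separating the degree as $k$ and $d-k$.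

The case $r=d$ is special. A map $\mathbb P^1\to\mathbb P^d$ of degree $d$ is given by $d+1$ polynomials of degree at most $d$, that is, by a square matrix of coefficients. The invertible matrices give the rational normal curves, which form a single dense orbit of $PGL_{d+1}$. The complement of this orbit is the union of $\Delta$ and the divisor $D_{\deg}$ of maps whose image lies in a hyperplane. For $d=2$ one obtains the space of complete conics \cite{FP}.

A line bundle is \emph{semi-ample} if a positive multiple of it is base point free. The movable cone $\operatorname{Mov}(X)$ is spanned by the classes of divisors whose stable base locus has codimension at least $2$. A \emph{small $\mathbb Q$-factorial modification} of $X$ is a birational map $X\dashrightarrow X'$ to a normal $\mathbb Q$-factorial projective variety that is an isomorphism in codimension $1$.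

\begin{definition}[Hu--Keel]\label{def:mds}
A normal $\mathbb Q$-factorial projective variety $X$ is a \emph{Mori dream space} if
\begin{enumerate}
\item $\operatorname{Pic}(X)$ is finitely generated, equivalently $\operatorname{Pic}(X)_{\mathbb Q}=N^1(X)_{\mathbb Q}$;
\item $\operatorname{Nef}(X)$ is generated by finitely many semi-ample line bundles;
\item there are finitely many small $\mathbb Q$-factorial modifications $f_i\colon X\dashrightarrow X_i$ such that each $X_i$ satisfies (2) and $\operatorname{Mov}(X)=\bigcup_i f_i^*\operatorname{Nef}(X_i)$.
\end{enumerate}
\end{definition}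

Informally, Mori's program can be carried out on such an $X$ for every effective divisor. We use the definition through the following equivalent form. Let $X$ be normal, $\mathbb Q$-factorial and projective with $\operatorname{Pic}(X)_{\mathbb Q}=N^1(X)_{\mathbb Q}$, and let $L_1,\dots,L_l$ be line bundles whose classes form a basis of $\operatorname{Pic}(X)_{\mathbb Q}$. Then $X$ is a Mori dream space if and only if the \emph{Cox ring}
\[
\bigoplus_{m\in\mathbb Z^l}H^0\bigl(X,L_1^{m_1}\otimes\dots\otimes L_l^{m_l}\bigr)
\]
is a finitely generated $\mathbb C$-algebra. A variety $X$ is \emph{log Fano} if there is an effective $\mathbb Q$-divisor $B$ such that $(X,B)$ is klt and $-(K_X+B)$ is ample; klt pairs are recalled in Section~\ref{sec:four}. Every log Fano variety is a Mori dream space \cite[Corollary 1.3.1]{BCHM}.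

The following question comes from the work of Chen, Coskun and Crissman \cite{CCC}.

\medskip
\noindent\textbf{Question.} \emph{Is $\overline{\mathcal M}_{0,0}(\mathbb P^d,d)$ a Mori dream space for every $d\ge2$?}
\medskip

The natural guess is yes. The variety $X=\overline{\mathcal M}_{0,0}(\mathbb P^d,d)$ has a dense orbit of a linear group and a small Picard number. If $X$ is log Fano then $-K_X$ is ample plus effective, so it is big; and $-K_X$ is known to be big for all $d$, being proportional to $D_{\deg}+\frac{2}{d+1}\Delta$ for $d\ge3$. It is ample only in a few very small cases with $d\in\{2,3\}$, so in general a boundary $B$ is needed, and the remaining issue seems to be the singularities of the pair $(X,B)$. For $d=4$ a suitable $B$ exists. For large $d$ it cannot exist.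

\subsection{Results}
Let $\overline M_{0,n}$ be the moduli space of stable $n$-pointed curves of genus $0$.

\begin{theorem}\label{thm:negative}
For all $r\ge2$ and $d\ge1023$, the space $\overline{\mathcal M}_{0,0}(\mathbb P^r,d)$ is not a Mori dream space, hence not log Fano. In particular $\overline{\mathcal M}_{0,0}(\mathbb P^d,d)$ is not a Mori dream space for $d\ge1023$. More generally, if $n\ge5$ and $\overline M_{0,n}$ is not a Mori dream space, then $\overline{\mathcal M}_{0,0}(\mathbb P^r,d)$ is not a Mori dream space for all $r\ge2$ and $d\ge2^n-1$.
\end{theorem}

\begin{theorem}\label{thm:positive}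
For $d=2,3,4$ the space $\overline{\mathcal M}_{0,0}(\mathbb P^d,d)$ is log Fano, hence a Mori dream space.
\end{theorem}

So the answer to the question is no. The range $5\le d\le1022$ is not decided here, and the bound $1023=2^{10}-1$ is not claimed to be sharp.

Theorem~\ref{thm:negative} follows from a restriction theorem. Write $[n]=\{1,\dots,n\}$. For $I\subset[n]$ with $|I|,|I^c|\ge2$, let $\delta_I=\delta_{I^c}\subset\overline M_{0,n}$ be the boundary divisor of curves with a node separating the marked points in $I$ from those in $I^c$. Let $\mathcal L_i$ be the line bundle whose fiber at $(C_0,p_1,\dots,p_n)$ is the cotangent line $T^\vee_{p_i}C_0$; additively we write $\psi_i$ for it. Let $n\ge4$, let $a=(a_1,\dots,a_n)$ be positive integers with $\sum a_i=d$, and put $a(I)=\sum_{i\in I}a_i$. For $1\le k\le\lfloor d/2\rfloor$ define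
\begin{equation}\label{eq:Bk}
B_k=\sum_{\substack{\{I,I^c\}:\ |I|,|I^c|\ge2\\ \{a(I),a(I^c)\}=\{k,d-k\}}}\delta_I\ -\sum_{i:\ \{a_i,d-a_i\}=\{k,d-k\}}\psi_i ,
\end{equation}
and let $\mathcal O(B_k)$ be the corresponding line bundle on $\overline M_{0,n}$.

\begin{theorem}\label{thm:restriction}
Let $r\ge2$. If $\overline{\mathcal M}_{0,0}(\mathbb P^r,d)$ is a Mori dream space, then for every $a$ as above there is $N\ge1$ such that
\[
\bigoplus_{m\in\mathbb Z^{\lfloor d/2\rfloor}}H^0\Bigl(\overline M_{0,n},\mathcal O\bigl(N\textstyle\sum_k m_kB_k\bigr)\Bigr)
\]
is a finitely generated $\mathbb C$-algebra.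
\end{theorem}

\begin{corollary}\label{cor:symmetric}
If $r\ge2$, $d\ge4$ and $\overline{\mathcal M}_{0,0}(\mathbb P^r,d)$ is a Mori dream space, then so is $\overline M_{0,d}/S_d$.
\end{corollary}

For $5\le d\le1022$ these two statements give necessary conditions for a positive answer.

\subsection{The method}
The group $PGL_{r+1}$ moves the image of a stable map, but it does not see the moduli of a contracted component. Fix $n$ rational curves of degrees $a_1,\dots,a_n$ through a point $p$ and attach them to an $n$-pointed stable curve contracted to $p$. These \emph{combs} form a copy $Z$ of $\overline M_{0,n}$ in $X$, and $Z$ is a fiber of the contraction of $X$ defined by the divisor $H$ of maps meeting a codimension $2$ linear space (Section~\ref{sec:fiber}). The divisor $\Delta_k$ restricts to $B_k$. To transfer finite generation from $X$ to $Z$ one must extend sections from $Z$, and the obstructions to extending a section of $L|_Z$ to the infinitesimal neighborhoods of $Z$ lie in the groups $H^1(Z,L\otimes\mathcal I_Z^j/\mathcal I_Z^{j+1})$, over which we have no control. We avoid them: a neighborhood of $Z$ retracts onto $Z$, and every line bundle of $X$ is there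 pulled back along the retraction (Section~\ref{sec:retraction}). Pulling back extends sections, and because $Z$ is a fiber of a proper map, the extension can be made algebraic (Section~\ref{sec:extension}). With $a_i=2^{i-1}$ every $\delta_I$ is one of the $B_k$, so the whole Cox ring of $\overline M_{0,n}$ is reached; for $n=10$ its finite generation contradicts a theorem of Castravet, Laface, Tevelev and Ugaglia \cite{CLTU} (Section~\ref{sec:weights}). Section~\ref{sec:model} shows the mechanism in coordinates for four concurrent lines. Sections~\ref{sec:classes} and~\ref{sec:four} prove Theorem~\ref{thm:positive}.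

\section{Background}\label{sec:background}

Throughout, $r\ge 2$, $X=\overline{\mathcal M}_{0,0}(\mathbb P^r,d)$, and $\mathcal X$ is the moduli stack of stable maps, with coarse space $X$.

\subsection{Charts and nodes}\label{ss:charts}
The stack $\mathcal X$ is smooth, and the locus $X^*\subset X$ of maps without nontrivial automorphisms is open, smooth and a fine moduli space \cite{FP}. A \emph{chart} is a smooth scheme $U$ with a family of stable maps whose classifying morphism $U\to\mathcal X$ is \'etale. Thus $X^*$ is a chart, and a scheme \'etale over a chart is a chart. The space $X$ is covered by the images of finitely many \'etale maps $U/G\to X$, with $U$ a chart and $G$ a finite group acting on it.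

For a family $\mathcal C\to S$ of nodal curves, the singular scheme $\operatorname{Sing}(\mathcal C/S)$ is defined by the first Fitting ideal of $\Omega_{\mathcal C/S}$. It is finite and unramified over $S$, and its formation commutes with base change. Near a node of a fiber, \'etale locally, $\mathcal C$ is given by $xw=\tau$ with $\tau$ a function on $S$, called a \emph{smoothing parameter} of the node. There $\Omega_{\mathcal C/S}$ has generators $dx,dw$ and the relation $w\,dx+x\,dw=0$, so the Fitting ideal is $(x,w)$ and the singular scheme maps isomorphically onto $\{\tau=0\}\subset S$. We record the consequence.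

\begin{itemize}
\item[(N)] The ideal $(\tau)$ depends only on the family and the node, and it is compatible with base change: the pullback of a smoothing parameter is a smoothing parameter, and two smoothing parameters generate the same ideal.
\end{itemize}

Let $U$ be a chart and $u\in U$ a point given by $f\colon C\to\mathbb P^r$ with nodes $z_1,\dots,z_q$. Since $H^1(C,f^*T_{\mathbb P^r})=0$, deformations of $f$ map smoothly onto deformations of $C$, and these map smoothly onto the product of the deformation spaces of the nodes. Hence:

\begin{itemize}
\item[(L)] \'Etale locally near $u$, smoothing parameters $t_1,\dots,t_q$ of the nodes define a smooth morphism to $\mathbb A^q$. The locus of maps with a node separating the degrees $k$ and $d-k$ is the reduced divisor of the product of those $t_j$ for which $z_j$ is such a node.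
\end{itemize}

In particular the nodes can be smoothed independently, and a general point of a component of the boundary has a domain with exactly one node.

For a linear space $\Lambda\subset\mathbb P^r$ of codimension $2$ let $H_\Lambda\subset X$ be the locus of maps whose image meets $\Lambda$. It is a prime divisor (Lemma~\ref{lem:H}); let $H$ be its class. The classes $H,\Delta_1,\dots,\Delta_{\lfloor d/2\rfloor}$ form a basis of $\operatorname{Pic}(X)_{\mathbb Q}$ \cite{P}.

\subsection{Pointed curves and stabilization}
For $n\ge3$ the space $\overline M_{0,n}$ is a smooth projective variety and a fine moduli space, with universal curve $\mathcal C_n\to\overline M_{0,n}$ and sections $\sigma_1,\dots,\sigma_n$; a smoothing parameter of a node of type $I|I^c$ is a local equation of $\delta_I$. The group $\operatorname{Pic}(\overline M_{0,n})$ is finitely generated, equals $N^1$, and is generated by the boundary divisors \cite{Keel}.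

Let $C$ be a tree of projective lines with $n\ge3$ distinct marked smooth points. Its \emph{stabilization} is obtained by contracting, one after another, components with at most two special points (marks and nodes). Two descriptions are useful.
\begin{itemize}
\item[(S1)] A component $E$ survives if and only if the number of marks on $E$ plus the number of nodes of $E$ whose far side carries a mark is at least $3$. Indeed, the branches without marks are contracted first; after that, contracting a component with two special points does not change the number of special points of its neighbors.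
\item[(S2)] For $|I|,|I^c|\ge2$, the curve $C$ has a node splitting the marks as $I|I^c$ if and only if its stabilization does. Given such a node of $C$, each side, with the node as an extra mark, has at least three marks; stabilize the two sides and glue. Conversely, the preimage of a node of the stabilization is a node or a contracted subcurve joining the two sides, and it contains a node with the same splitting.
\end{itemize}

\begin{lemma}\label{lem:stab}
Let $S$ be a reduced scheme of finite type and $\mathcal C\to S$ a family of trees of projective lines with $n\ge3$ disjoint sections $x_1,\dots,x_n$ through smooth points of the fibers. There are morphisms $\rho\colon S\to\overline M_{0,n}$ and $c\colon\mathcal C\to\rho^*\mathcal C_n$ over $S$, with $c\circ x_i=\rho^*\sigma_i$, that on every fiber are the stabilization and its contraction map.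
\end{lemma}

\begin{proof}
Let $s\in S$. Choose $q$ further smooth points of the fiber $\mathcal C_s$ that make it stable. Since $\mathcal C\to S$ is smooth at these points, they extend to sections over an \'etale neighborhood $S'$ of $s$, and after shrinking $S'$ we have a family of stable $(n+q)$-pointed curves. Compose its classifying map with Knudsen's forgetful map $\overline M_{0,n+q}\to\overline M_{0,n}$, and use Knudsen's contraction of the universal curves. On closed points the resulting $\rho$ and $c$ do not depend on the choices, because stable $n$-pointed curves of genus $0$ have no automorphisms. As $S$ and $\mathcal C$ are reduced and the targets are separated, the local morphisms agree on overlaps and descend.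
\end{proof}

\subsection{Graded algebras}
\begin{lemma}\label{lem:graded}
Let $A$ be a finitely generated $\mathbb Z^l$-graded $\mathbb C$-algebra and $\Gamma\subset\mathbb Z^l$ a subgroup. Then $A_\Gamma=\bigoplus_{\gamma\in\Gamma}A_\gamma$ is finitely generated.
\end{lemma}

\begin{proof}
Let $s_1,\dots,s_b$ be homogeneous generators of degrees $\gamma_1,\dots,\gamma_b$. Then $A_\Gamma$ is spanned by the monomials $s^\beta$ with $\beta$ in the monoid $P=\{\beta\in\mathbb N^b:\sum\beta_j\gamma_j\in\Gamma\}$. If $\beta,\beta'\in P$ and $\beta\ge\beta'$ coordinatewise, then $\beta-\beta'\in P$. So $P$ is generated by its minimal nonzero elements, which are finitely many by Dickson's lemma.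
\end{proof}

\section{The model case: four concurrent lines}\label{sec:model}

Take $r=2$, $d=n=4$ and $a=(1,1,1,1)$. Let $\mathbb C^2\subset\mathbb P^2$ be the complement of a line $\Pi$. Fix $p\in\mathbb C^2$ and pairwise nonproportional vectors $v_1,\dots,v_4$, and let $R_i$ be the line through $p$ in the direction $v_i$.

\emph{The fiber.} Let $f\colon C\to\mathbb P^2$ be a stable map of degree $4$ with image $R_1\cup\dots\cup R_4$. One component $C_i$ maps isomorphically onto each $R_i$, and all others are contracted. The lines meet only at $p$, so each $C_i$ has a single node, over $p$, and the $C_i$ are attached to one contracted curve with four marked points. These maps form a curve $Z\cong\overline M_{0,4}\cong\mathbb P^1$. Here $\Lambda$ is a point, and $H_\Lambda$ contains all of $Z$ or none of it, so $H\cdot Z=0$.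

\emph{The neighborhood.} Let $p_1,\dots,p_4\in\mathbb C$ be distinct and $t_1,\dots,t_4\in\mathbb C$. In $\mathbb P^1_x\times\prod_i\mathbb P^1_{w_i}$ let $C_t$ be the curve defined by the homogenizations of $(x-p_i)w_i=t_i$, and put $f=p+\sum_iw_iv_i$. On $C_t$ the equality $w_i=\infty$ forces $x=p_i$, so at most one $w_i$ is infinite at any point and $f$ is a morphism to $\mathbb P^2$. For $t=0$ it is the comb with handle $(\mathbb P^1_x,p_1,\dots,p_4)$ contracted to $p$ and tails $\mathbb P^1_{w_i}\cong R_i$. The function $t_i$ smooths the $i$-th node. When all $t_i$ are nonzero,
\[
f(x)=p+\sum_{i=1}^4\frac{t_iv_i}{x-p_i},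
\]
and by partial fractions every degree $4$ map from $\mathbb P^1$ that meets $\Pi$ in four distinct finite points has this form. Fix $p_1,p_2,p_3$ to use up $PGL_2$, and let $p$, the directions of the $v_i$, the $t_i$ and $p_4$ vary: these are $2+4+4+1=11=\dim X$ parameters. Three things are visible.

\begin{enumerate}
\item The map $f$ meets $\Pi$ at the four points $w_i=\infty$, where $x=p_i$. So ``mark the intersection with $\Pi$ and stabilize'' is the map $\rho$ that forgets all parameters except $p_4$. It restricts to the identity on $Z$.
\item If $x'=\gamma(x)$ is a M\"obius transformation, then $\frac{1}{x-p_i}=\frac{\gamma'(p_i)}{x'-\gamma(p_i)}+\text{const}$, so $t_i$ is replaced by $\gamma'(p_i)t_i$. Thus $t_i$ is a tangent vector at $p_i$: the equation of the divisor $\{t_i=0\}$ is a section of $\rho^*\mathcal L_i^{-1}$. Since $\Delta_1=\{t_1t_2t_3t_4=0\}$, we find $\mathcal O(\Delta_1)\cong\rho^*\mathcal O(-\sum\psi_i)=\rho^*\mathcal O(B_1)$. This is the origin of the $\psi$-terms in \eqref{eq:Bk}: the divisor $\Delta_1$ contains $Z$, and its restriction is a normal bundle.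
\item Consequently a section of $\mathcal O(m\Delta_1)|_Z$ extends to the neighborhood by pulling back along $\rho$, that is, as a constant in the transverse parameters.
\end{enumerate}

The divisor $\Delta_2$ meets $Z$ where the handle degenerates, and $B_2$ is the sum of the three boundary points of $\overline M_{0,4}$. The universal curve $\mathcal C_4$ is the blow-up of $\mathbb P^1\times\mathbb P^1$ at the three points where the diagonal meets three constant sections, so $\sigma_i^2=0-1=2-3=-1$ and
\begin{equation}\label{eq:degpsi}
\deg\psi_i=1\quad\text{on }\overline M_{0,4}.
\end{equation}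
Hence $\deg B_1=-4$, $\deg B_2=3$, and the ring of Theorem~\ref{thm:restriction} is $\bigoplus_mH^0(\mathbb P^1,\mathcal O(N(3m_2-4m_1)))$.

The general case needs three additions. Tails of higher degree meet away from $p$, so there are other maps with the same image, and they must be separated from $Z$. A hyperplane meets a tail of degree $a_i$ in $a_i$ points, while a retraction onto $\overline M_{0,n}$ needs one mark per tail; choosing it forces us to pass to an \'etale neighborhood. Finally the coordinates above do not reach the boundary of $\overline M_{0,n}$, so (2) needs a coordinate-free proof.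

\section{Combs form a fiber of the contraction defined by $H$}\label{sec:fiber}

\begin{lemma}\label{lem:H}
Each $H_\Lambda$ is a prime divisor not contained in $\Delta$. There is $N\ge1$ such that the divisors $NH_\Lambda$ are Cartier and linearly equivalent to one another and all $N\Delta_k$ are Cartier. The linear system $|NH|$ is base point free.
\end{lemma}

\begin{proof}
Let $X_1=\overline{\mathcal M}_{0,1}(\mathbb P^r,d)$ be the irreducible variety of one-pointed stable maps, with evaluation $\operatorname{ev}\colon X_1\to\mathbb P^r$ and forgetful map $\pi\colon X_1\to X$. The map $\operatorname{ev}$ is equivariant for $PGL_{r+1}$. Let $o=[1:0:\dots:0]$ and $\Omega=\{y_0\ne0\}$, and for $y\in\Omega$ let $g_y$ be the matrix with columns $y,e_1,\dots,e_r$, so $g_yo=y$. Then $(y,z)\mapsto g_yz$ is an isomorphism $\Omega\times\operatorname{ev}^{-1}(o)\to\operatorname{ev}^{-1}(\Omega)$. Thus $\operatorname{ev}$ is locally trivial, in particular flat, and its fiber is irreducible because $\operatorname{ev}^{-1}(\Omega)$ is. Hence $\operatorname{ev}^{-1}(\Lambda)$ is irreducible of dimension $\dim X-1$. Its image under $\pi$ is $H_\Lambda$. A map from $\mathbb P^1$ that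 meets $\Lambda$ without lying in it has a finite fiber, so $\pi$ is generically finite on $\operatorname{ev}^{-1}(\Lambda)$, and $H_\Lambda$ is a prime divisor with a point outside $\Delta$. Write $\pi_*\operatorname{ev}^*[\Lambda]=mH_\Lambda$; by homogeneity $m\ge1$ does not depend on $\Lambda$. All $\Lambda$ are rationally equivalent, and flat pullback and proper pushforward preserve rational equivalence, so the Weil divisors $mH_\Lambda$ are linearly equivalent. Take for $N$ a multiple of $m$ such that one $NH_\Lambda$ and all $N\Delta_k$ are Cartier. A curve $f(C)$ is missed by a general $\Lambda$, so $|NH|$ has no base point.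
\end{proof}

Fix $N$ as in the lemma, and let $s_\Lambda$ be a section of $\mathcal O(NH)$ with divisor $NH_\Lambda$. Let $\kappa\colon X\to\mathbb P$ be the morphism to a projective space defined by $|NH|$, and let $X\xrightarrow{\varphi}Y\to\mathbb P$ be its Stein factorization: $\varphi$ is proper, $Y\to\mathbb P$ is finite, and the fibers of $\varphi$ are the connected components of the fibers of $\kappa$.

Fix $a=(a_1,\dots,a_n)$ as in Theorem~\ref{thm:restriction}. Choose $p\in\mathbb P^r$ and maps $g_i\colon\mathbb P^1\to\mathbb P^r$ of degree $a_i$, birational onto pairwise distinct curves $R_i$, with $g_i(0)=p$. This is possible since $r\ge2$: in a plane take $g_i(u)=[1:u:\lambda_iu^{a_i}]$ with distinct nonzero $\lambda_i$. Put $R=\bigcup R_i$ and $\overline M=\overline M_{0,n}$. Gluing the tails $(\mathbb P^1,0)$ to the universal curve along the sections $\sigma_i$ defines a morphism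
\[
\iota\colon\overline M\to X
\]
that sends $(C_0,p_1,\dots,p_n)$ to the \emph{comb} that contracts $C_0$ to $p$ and is $g_i$ on the tail attached at $p_i$. An isomorphism of two combs sends the $i$-th tail to the $i$-th tail, because the $R_i$ are distinct, and is the identity on it, because $g_i$ is birational. So it comes from an isomorphism of pointed curves. Therefore $\iota$ is injective, and its image $Z$ lies in $X^*$.

\begin{proposition}\label{prop:fiber}
The set $\varphi(Z)$ is a point $y$, and $\varphi^{-1}(y)=Z$ as sets.
\end{proposition}

\begin{proof}
If $\Lambda\cap R=\emptyset$, then $s_\Lambda$ has no zero on $Z$. So $\iota^*\mathcal O(NH)$ is trivial, its sections are constant, and $\kappa(Z)$ is a point.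

\emph{The fiber of $\kappa$ remembers the image.} Let $\Phi\subset X$ be the set of maps with image $R$. We claim $\kappa^{-1}(\kappa(Z))\subset\Phi$. Let $f\colon C\to\mathbb P^r$ be in $\kappa^{-1}(\kappa(Z))$. Each $s_\Lambda$ is the pullback of a linear form on $\mathbb P$, so it vanishes at $f$ if and only if it vanishes on $Z$; that is, $\Lambda$ meets $f(C)$ if and only if it meets $R$. If a point $z$ lies on one of these two curves but not on the other curve $R'$, project from $z$: the image of $R'$ in $\mathbb P^{r-1}$ has dimension at most $1$ and is missed by a general linear space of codimension $2$ (the empty set if $r=2$), whose cone with vertex $z$ is a $\Lambda$ through $z$ missing $R'$. This is a contradiction, so $f(C)=R$.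

\emph{The structure of $\Phi$.} Let $f\in\Phi$. Then $f_*[C]=\sum m_i[R_i]$ with $m_i\ge1$ and $\sum m_ia_i=d=\sum a_i$, so all $m_i=1$. Exactly one component $C_i$ maps onto $R_i$, birationally; both $f|_{C_i}$ and $g_i$ are normalizations of $R_i$, so there is a unique identification $C_i=\mathbb P^1$ with $f|_{C_i}=g_i$. All other components are contracted. Let $Q$ be a maximal connected contracted subcurve, with $b$ components. It has $b-1$ internal nodes, and each component has at least three nodes, so $Q$ has $n_Q\ge 3b-2(b-1)\ge3$ external nodes. They lie on distinct curves $C_j$ because $C$ is a tree. Hence every node $z\in C_i$ satisfies $g_i(z)\in R_j$ for some $j\ne i$, and $z$ lies in the finite set $\Sigma_i=g_i^{-1}(\bigcup_{j\ne i}R_j)$.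

Record for $f$ its \emph{gluing datum}: the pairs of points of $\coprod_i\Sigma_i$ at which two of the $C_i$ are joined directly, and for each $Q$ the set of points of $\coprod_i\Sigma_i$ at which $Q$ is attached. There are finitely many data. The maps in $\Phi$ with a given datum are those obtained by inserting arbitrary stable $n_Q$-pointed curves for the $Q$, so they form the image of a morphism $\prod_Q\overline M_{0,n_Q}\to X$, a closed set. The set $S_i\subset\Sigma_i$ of nodes on $C_i$ is determined by the datum.

\emph{Isolating $Z$.} Combs have $S_i=\{0\}$ for all $i$. Conversely, suppose $S_i=\{0\}$ for all $i$, so each $C_i$ has one node. If $C_i$ met $C_j$, then $C_i\cup C_j$ would be a connected component of $C$, which is impossible for $n\ge3$. So each $C_i$ is attached to a contracted subcurve. Two different subcurves $Q$ could be connected only through a $C_i$ with two nodes, so there is exactly one $Q$, and $f$ is a comb. Thus $\Phi\setminus Z$ is a finite union of closed sets, and $Z$ is open and closed in $\Phi$, hence in $\kappa^{-1}(\kappa(Z))$. Being connected, $Z$ is a connected component of this fiber, that is, a fiber of $\varphi$.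
\end{proof}

\section{The retraction}\label{sec:retraction}

On the smooth variety $X^*$ the divisors $\Delta_k$ are Cartier.

\begin{proposition}\label{prop:retraction}
There are a smooth scheme $V$, an \'etale morphism $e\colon V\to X^*$ and morphisms $\iota_V\colon\overline M\to V$, $\rho\colon V\to\overline M$ such that
\[
e\circ\iota_V=\iota,\qquad \rho\circ\iota_V=\operatorname{id}_{\overline M},\qquad e^*\mathcal O(\Delta_k)\cong\rho^*\mathcal O(B_k)\ \text{ for all }k.
\]
In particular $\iota^*\mathcal O(\Delta_k)\cong\mathcal O(B_k)$.
\end{proposition}

\begin{proof}
\emph{Step 1: one mark on each tail.} To map a neighborhood of $Z$ to $\overline M_{0,n}$ we need $n$ marked points that deform uniquely with the map; transverse intersections with hyperplanes do. Let $\mathcal C\to X^*$, $f\colon\mathcal C\to\mathbb P^r$ be the universal family. Choose $w_i\in\mathbb P^1\setminus\{0\}$ where $g_i$ is immersive, and a hyperplane $\Pi_i$ through $g_i(w_i)$ transverse to $g_i$ at $w_i$. Put $P_i=f^{-1}(\Pi_i)\subset\mathcal C$. Let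
\[
V_0\subset P_1\times_{X^*}\dots\times_{X^*}P_n
\]
be the open set of tuples $(x_1,\dots,x_n)$ of distinct smooth points of a fiber such that $f$, restricted to the fiber, is transverse to $\Pi_i$ at $x_i$. Near such an $x_i$ the map $\mathcal C\to X^*$ is smooth of relative dimension $1$, and a local equation of $P_i$ has nonzero differential along the fiber, so $P_i\to X^*$ is \'etale at $x_i$. Hence the projection $e\colon V_0\to X^*$ is \'etale, and $V_0$ is a chart. Marking $w_i$ on the $i$-th tail of a comb gives $\iota_V\colon\overline M\to V_0$ with $e\circ\iota_V=\iota$; let $Z_V$ be its image. The family $\mathcal C_V=e^*\mathcal C$ has disjoint sections $x_1,\dots,x_n$, and Lemma~\ref{lem:stab} gives $\rho\colon V_0\to\overline M$ and $c\colon\mathcal C_V\to\rho^*\mathcal C_n$. On a marked comb each tail has one mark and one node, so stabilization contracts the tails and returns $(C_0,p_1,\dots,p_n)$. Thus $\rho\circ\iota_V=\operatorname{id}$.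

\emph{Step 2: near combs the marks determine the degrees.} The divisors $\Delta_k$ are defined by degrees and the $\delta_I$ by marks, so we restrict to the locus where the two agree. A node of a fiber of $\mathcal C_V$ has a \emph{type}: the induced splitting of the marks and of the degree between its two sides. The type is locally constant on $\operatorname{Sing}(\mathcal C_V/V_0)$, which is finite over $V_0$. On $Z_V$ all types have the form
\begin{equation}\label{eq:type}
(I,a(I))\ |\ (I^c,a(I^c)),\qquad\emptyset\ne I\subsetneq[n].
\end{equation}
Remove from $V_0$ the images of the components of the singular scheme of any other type. These images are closed, so we obtain an open set $V_1\supset Z_V$ on which only types \eqref{eq:type} occur. In particular each side of each node carries a mark.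

A fiber over $V_1$ has at most one node with a given splitting $I|I^c$. Indeed, two nodes cut the tree into three pieces; if they split the marks in the same way, the middle piece has no mark, by \eqref{eq:type} it has degree $0$, and it is a contracted connected curve with only two external nodes, which we saw in the proof of Proposition~\ref{prop:fiber} to be impossible. Let $D_I=D_{I^c}\subset V_1$ be the reduced locus where such a node occurs. By (L) it is a divisor whose local equation is the smoothing parameter of that node, and
\begin{equation}\label{eq:pullDelta}
e^*\Delta_k=\sum_{\{I,I^c\}:\ \{a(I),a(I^c)\}=\{k,d-k\}}D_I .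
\end{equation}
Over a dense open subset of $V_1$ the fibers are smooth, and $\rho$ maps this subset to $M_{0,n}$; so the divisors $\rho^*\delta_I$ are defined. As $n\ge4$, each pair $\{I,I^c\}$ either has $|I|,|I^c|\ge2$ or is $\{\{i\},\{i\}^c\}$ for a unique $i$. Comparing \eqref{eq:pullDelta} with \eqref{eq:Bk}, it remains to show $D_I=\rho^*\delta_I$ in the first case and $\mathcal O(D_{\{i\}})\cong\rho^*\mathcal L_i^{-1}$ near $Z_V$ in the second.

\emph{Step 3: $|I|,|I^c|\ge2$.} By (S2) and \eqref{eq:type} the support of $\rho^*\delta_I$ is $D_I$. At a general point $v$ of a component of $D_I$ the fiber has one node and two components with at least two marks each, so it is stable, and $c$ is an isomorphism over a neighborhood of $v$, being a morphism of flat proper families that is an isomorphism on the fiber. By (N) the pullback of an equation of $\delta_I$ is a smoothing parameter of the node, hence a reduced equation of $D_I$. So $\rho^*\delta_I=D_I$.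

\emph{Step 4: $I=\{i\}$.} Here the node disappears under stabilization, and we detect it by comparing cotangent lines. Let $\mathcal L_i^V=x_i^*\Omega_{\mathcal C_V/V_1}$. Pullback of relative differentials gives $c^*\colon\rho^*\mathcal L_i\to\mathcal L_i^V$, which vanishes exactly where $c$ contracts the component $E$ containing $x_i$. By (S1) and Step~2 this happens when $E$ has at most two special points. A smooth fiber has $n\ge 4$ marks, so $E$ has a node, and $E$ carries only $x_i$ and one node. That node has type $\{i\}$. So $c^*$ vanishes only on $D_{\{i\}}$.

We compute the order of vanishing at a general point $v$ of a component of $D_{\{i\}}$. The fiber is the union of a main component with $n-1\ge3$ marks and the tail $E\ni x_i$. Write the node as $xw=t$, where $t$ is a reduced equation of $D_{\{i\}}$ and $x=0$ defines the divisor $\mathcal E\subset\mathcal C_V$ swept out by the tails. Let $\xi$ be a function on $\rho^*\mathcal C_n$ near the $i$-th marked point over $v$ that vanishes along the $i$-th section and is a coordinate on the fibers; $d\xi$ generates $\rho^*\mathcal L_i$. The function $c^*\xi$ is defined near $E$ and vanishes on $\mathcal E$. Near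 the node, $c^*\xi=x\,u$ with $u$ regular, and $u$ is a unit because $c^*\xi$ restricts to a coordinate on the main component. Along $E$ away from the node, $t$ is a reduced equation of $\mathcal E$, so $h=c^*\xi/t$ is regular there; near the node $h=u/w$. Thus $h|_E$ is a rational function on $E\cong\mathbb P^1$ with a single simple pole, so it is an isomorphism $E\to\mathbb P^1$, and the relative differential $dh$ generates $\mathcal L_i^V$ at $v$. Since $t$ comes from the base, $c^*(d\xi)=t\,dh$. The order of vanishing is $1$, and on the smooth scheme $V_1$
\[
\mathcal L_i^V\cong\rho^*\mathcal L_i\otimes\mathcal O(D_{\{i\}}).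
\]

Finally we trivialize $\mathcal L_i^V$. By transversality, $df$ identifies $(\mathcal L_i^V)^{\vee}$ with the pullback under $f\circ x_i$ of the normal bundle $\mathcal O(1)|_{\Pi_i}$ of $\Pi_i$. Choose a hyperplane $\Pi_i'$ not containing $g_i(w_i)$, and let $V\subset V_1$ be the open set where $f\circ x_i\notin\Pi_i'$ for all $i$. It contains $Z_V$, where $f\circ x_i=g_i(w_i)$. On $V$ the bundle $\mathcal L_i^V$ is trivial, so $\mathcal O(D_{\{i\}})\cong\rho^*\mathcal L_i^{-1}$. The last assertion follows by applying $\iota_V^*$.
\end{proof}

\section{Extension of sections and the restriction theorem}\label{sec:extension}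

Fix $\Lambda$ with $\Lambda\cap R=\emptyset$, put $s=s_\Lambda$ and $X_s=\{s\ne0\}\supset Z$, and replace $V$ by $e^{-1}(X_s)$. For $m=(m_0,m_1,\dots,m_{\lfloor d/2\rfloor})\in\mathbb Z^{1+\lfloor d/2\rfloor}$ let
\[
L^m=\mathcal O_X(NH)^{m_0}\otimes\bigotimes_k\mathcal O_X(N\Delta_k)^{m_k}.
\]
The section $s$ trivializes $\mathcal O(NH)$ on $X_s$. With Proposition~\ref{prop:retraction} this gives isomorphisms $\beta_m\colon e^*L^m\to\rho^*\mathcal O(N\sum_km_kB_k)$, which we choose for the standard basis of $\mathbb Z^{1+\lfloor d/2\rfloor}$ and extend by tensor products. Put
\begin{equation}\label{eq:isos}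
\gamma_m=\iota_V^*\beta_m\colon\ \iota^*L^m\to\mathcal O\bigl(N\textstyle\sum_km_kB_k\bigr),\qquad \alpha_m=(\rho^*\gamma_m)^{-1}\circ\beta_m\colon\ e^*L^m\to\rho^*\iota^*L^m .
\end{equation}
The $\gamma_m$ are compatible with multiplication of sections, and $\iota_V^*\alpha_m=\gamma_m^{-1}\gamma_m$ is the identity.

Pulling back along $\rho$ extends a section to $V$, not to an open subset of $X$, and $e$ need not be injective on any Zariski neighborhood of $Z_V$. In the classical topology it is injective near $Z_V$. This gives a holomorphic extension, and Proposition~\ref{prop:fiber} lets us replace it by an algebraic one.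

\begin{proposition}\label{prop:extension}
For every $L=L^m$ the restriction $H^0(X_s,L)\to H^0(\overline M,\iota^*L)$ is surjective.
\end{proposition}

\begin{proof}
In the classical topology $e$ is a local biholomorphism, and it is injective on the compact set $Z_V$ because $e\circ\iota_V=\iota$ is injective. Then $e$ is injective on a neighborhood of $Z_V$. Otherwise there are points $u_j\ne v_j$ with $e(u_j)=e(v_j)$, both sequences approaching $Z_V$; after passing to subsequences they converge to $u,v\in Z_V$ with $e(u)=e(v)$, so $u=v$, contradicting injectivity of $e$ near $u$. So $e$ maps an open neighborhood of $Z_V$ biholomorphically onto an open neighborhood $U$ of $Z$ in $X$.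

Let $\sigma\in H^0(\overline M,\iota^*L)$. The section $\alpha_m^{-1}(\rho^*\sigma)$ of $e^*L$ gives a holomorphic section $\tilde\sigma$ of $L|_U$ with $\iota^*\tilde\sigma=\iota_V^*\rho^*\sigma=\sigma$. Since $\varphi$ is closed and $\varphi^{-1}(y)=Z$, the point $y$ has an open neighborhood $W$ with $\varphi^{-1}(W)\subset U$. Thus $\tilde\sigma$ defines a germ in $(\varphi^{\mathrm{an}}_*L^{\mathrm{an}})_y$. For a proper morphism and a coherent sheaf, direct image commutes with analytification \cite[XII 4.2]{SGA1}, so
\[
(\varphi^{\mathrm{an}}_*L^{\mathrm{an}})_y=(\varphi_*L)_y\otimes_{\mathcal O_{Y,y}}\mathcal O^{\mathrm{an}}_{Y,y}.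
\]
Now $X_s=\varphi^{-1}(Y_s)$, where $Y_s$ is the preimage in $Y$ of the complement of a hyperplane of $\mathbb P$; it is affine because $Y\to\mathbb P$ is finite. So $(\varphi_*L)_y$ is generated over $\mathcal O_{Y,y}$ by $H^0(Y_s,\varphi_*L)=H^0(X_s,L)$, and near $Z$ we can write $\tilde\sigma=\sum_j(h_j\circ\varphi)\,\tau_j$ with $\tau_j\in H^0(X_s,L)$ and $h_j\in\mathcal O^{\mathrm{an}}_{Y,y}$. On $Z$ the function $h_j\circ\varphi$ is the constant $h_j(y)$. Hence $\sigma=\iota^*\bigl(\sum_jh_j(y)\tau_j\bigr)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:restriction}]
Suppose $X$ is a Mori dream space. The line bundles $\mathcal O(NH)$, $\mathcal O(N\Delta_k)$ form a basis of $\operatorname{Pic}(X)_{\mathbb Q}$, so $A=\bigoplus_mH^0(X,L^m)$ is finitely generated. The element $s\in A$ is homogeneous, and $A[1/s]=\bigoplus_mH^0(X_s,L^m)$, because a section over $X_s$ extends to $X$ after multiplication by a power of $s$. This ring is finitely generated, and by Proposition~\ref{prop:extension} it surjects onto $\bigoplus_mH^0(\overline M,\iota^*L^m)$. By Lemma~\ref{lem:graded} the part of the latter with $m_0=0$ is finitely generated, and the isomorphisms $\gamma_m$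 of \eqref{eq:isos} identify it with the ring in the statement.
\end{proof}

\section{Choosing the degrees of the tails}\label{sec:weights}

The ring in Theorem~\ref{thm:restriction} sees only the span of the $B_k$ in $\operatorname{Pic}(\overline M_{0,n})_{\mathbb Q}$. Two divisors $\delta_I$, $\delta_J$ are lumped together when $a(I)\in\{a(J),d-a(J)\}$. Equal degrees lump as much as possible; powers of $2$ separate everything, at the price of a large $d$.

\begin{proof}[Proof of Theorem~\ref{thm:negative}]
Let $n\ge5$ and $d\ge2^n-1$. Take $a_i=2^{i-1}$ for $i<n$ and $a_n=d-(2^{n-1}-1)\ge2^{n-1}$. Every boundary divisor of $\overline M_{0,n}$ is $\delta_I$ for a unique $I\subset[n-1]$ with $2\le|I|\le n-2$. Put $k=a(I)$; then $k\le2^{n-1}-1\le\lfloor d/2\rfloor$. The terms of \eqref{eq:Bk} correspond to the nonempty $J\subset[n-1]$ with $\{a(J),d-a(J)\}=\{k,d-k\}$, where $J=\{i\}$ stands for $-\psi_i$ and $J=[n-1]$ for $-\psi_n$. Since $d-a(J)\ge a_n\ge2^{n-1}>k$, the condition forces $a(J)=k$, and $J=I$ by uniqueness of binary expansions. So $B_{a(I)}=\delta_I$, and different $I$ give different $k$.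

Suppose $X$ is a Mori dream space. Choose boundary divisors $\delta_{I_1},\dots,\delta_{I_l}$ that form a basis of $\operatorname{Pic}(\overline M_{0,n})_{\mathbb Q}$. By Theorem~\ref{thm:restriction} and Lemma~\ref{lem:graded}, applied to the coordinate sublattice with indices $a(I_1),\dots,a(I_l)$, the ring
\[
A'=\bigoplus_{m\in\mathbb Z^l}H^0\Bigl(\overline M_{0,n},\mathcal O\bigl(N\textstyle\sum_jm_j\delta_{I_j}\bigr)\Bigr)
\]
is finitely generated. It is a Cox ring of $\overline M_{0,n}$, which is therefore a Mori dream space. This proves the last statement.

Let $n=10$, so $2^n-1=1023$. A multiple of any effective divisor class is the degree of a nonzero element of $A'$, and this degree is a sum of degrees of nonzero homogeneous generators of $A'$, which are effective classes. So the cone of effective divisors of $\overline M_{0,10}$ is spanned by finitely many classes, and is closed and polyhedral. But in characteristic $0$ the cone $\overline{\operatorname{Eff}}(\overline M_{0,n})$ is not polyhedral for $n\ge10$ \cite{CLTU}. Hence $X$ is not a Mori dream space, and by \cite[Corollary 1.3.1]{BCHM} it is not log Fano.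
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:symmetric}]
Take $n=d$ and $a=(1,\dots,1)$. For $2\le k\le\lfloor d/2\rfloor$ there is no $\psi$-term in \eqref{eq:Bk}, and $B_k=\delta_k$ is the sum of the $\delta_I$ over the pairs $\{I,I^c\}$ with $|I|\in\{k,d-k\}$. The average of $\delta_I$ over $S_d$ is a multiple of some $\delta_k$, so the $\delta_k$ span $\operatorname{Pic}(\overline M_{0,d})_{\mathbb Q}^{S_d}$ by Keel's theorem.

Let $q\colon\overline M_{0,d}\to\widetilde M=\overline M_{0,d}/S_d$ be the quotient. As a quotient of a smooth projective variety by a finite group, $\widetilde M$ is normal, projective and $\mathbb Q$-factorial. The components of $\delta_k$ are permuted transitively, so the pullback of the prime divisor $q(\delta_k)$ is a positive multiple of $\delta_k$. Hence $q^*\colon\operatorname{Pic}(\widetilde M)_{\mathbb Q}\to\operatorname{Pic}(\overline M_{0,d})^{S_d}_{\mathbb Q}$ is surjective, and it is injective because $q_*q^*$ is multiplication by $\deg q$. A numerically trivial class on $\widetilde M$ pulls back to a numerically trivial class, which is zero by \cite{Keel}; so $\operatorname{Pic}(\widetilde M)_{\mathbb Q}=N^1(\widetilde M)_{\mathbb Q}$.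

Choose a basis among the $\delta_k$, and a multiple $N'$ of $N$ such that $N'\delta_k=q^*E_k$ with $E_k$ Cartier on $\widetilde M$. Viewing sections as rational functions, $H^0(\widetilde M,\sum m_kE_k)$ consists of the $S_d$-invariant elements of $H^0(\overline M_{0,d},N'\sum m_k\delta_k)$. So the Cox ring of $\widetilde M$ with respect to the $E_k$ is the ring of $S_d$-invariants of $\bigoplus_mH^0(\overline M_{0,d},N'\sum m_k\delta_k)$. The latter is finitely generated by Theorem~\ref{thm:restriction} and Lemma~\ref{lem:graded}, and invariants of a finitely generated algebra under a finite group are finitely generated.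
\end{proof}

\section{Divisor classes for $r=d$, and the cases $d=2,3$}\label{sec:classes}

By Kleiman's criterion the ample cone of a projective variety is the interior of the nef cone. So a combination with positive coefficients of nef classes that span $N^1$ is ample. All ampleness statements below are proved in this way.

\subsection{Complete conics}
For $d=2$, $X$ is the space of complete conics \cite{FP}, the blow-up of $\mathbb P^5$ along the Veronese surface of double lines, which has codimension $3$. With $h$ the hyperplane class and $E$ the exceptional divisor,
\[
-K_X=6h-2E=2h+2(2h-E).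
\]
The class $h$ is base point free. So is $2h-E$: the $2\times2$ minors of a symmetric $3\times3$ matrix generate the ideal of the Veronese surface and define the map to the dual $\mathbb P^5$. The two classes span $N^1(X)$, so $X$ is a smooth Fano variety.

From now on $r=d\ge3$. The formula for the canonical class in \cite{P} reads
\begin{equation}\label{eq:K}
-K_X=(d+1)D_{\deg}+2\Delta .
\end{equation}
Put $X^\circ=X\setminus\Delta$.

\begin{lemma}\label{lem:codim}
The complement of $X^*$ has codimension at least $2$ in $X$. Hence for every chart the map $U\to X$ is \'etale in codimension $1$.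
\end{lemma}

\begin{proof}
A map with two components, each birational onto its image and with different images, has no automorphism; so $X^*$ meets each irreducible divisor $\Delta_k$ in a dense open set. A map from $\mathbb P^1$ with automorphism group of order $m\ge2$ factors through a cover $\mathbb P^1\to\mathbb P^1$ of degree $m$, with $m\mid d$. Such covers depend on $2m-2$ parameters and maps of degree $d/m$ on $(d+1)(d/m+1)-4$. The codimension is at least
\[
(d+1)d\Bigl(1-\frac1m\Bigr)-2(m-1)\ \ge\ \frac{(d+1)d}2-2(d-1)=\frac{d^2-3d+4}2\ \ge\ 2 .
\]
Over $X^*$ the stack $\mathcal X$ is isomorphic to $X$, and $U\to X$ is quasi-finite.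
\end{proof}

\subsection{Divisors from invariants}
We need classes of several divisors in the basis $H,\Delta_k$. All of them are defined by invariant polynomials, so one formula serves. Let $\mathrm{Mat}$ be the space of $(d+1)$-tuples $f=\sum_{l=0}^dA_lx^l$ of polynomials of degree at most $d$, viewed as binary forms, with $A_l\in\mathbb C^{d+1}$ the columns of a square matrix $A$. The group $GL_2$ acts, a scalar $\lambda$ acting by $\lambda^d$. The tuples with a common root form a subset of codimension $d$, and $X^\circ$ is the quotient of its complement by $GL_2$. Over $X^\circ\cap X^*$ the quotient map is a principal bundle $\mathrm{Mat}^*\to X^\circ\cap X^*$ with group $GL_2/\mu_d$. All orbits of tuples without common root have dimension $4$, so by Lemma~\ref{lem:codim} the complement of $\mathrm{Mat}^*$ has codimension at least $2$.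

Let $F\ne0$ be an $SL_2$-invariant homogeneous polynomial on $\mathrm{Mat}$. Its divisor is $GL_2$-invariant, so on $\mathrm{Mat}^*$ it is the pullback of a unique divisor of $X^\circ\cap X^*$; let $\operatorname{div}^\circ(F)$ be the closure of that divisor in $X$. For $1\le k\le\lfloor d/2\rfloor$ put
\[
f_t=\sum_lA_l\,t^{\max(k-l,0)}x^l,\qquad v_k(F)=\operatorname{ord}_{t=0}F(f_t)\quad\text{for general }A .
\]

\begin{lemma}\label{lem:class}
In $\operatorname{Pic}(X)_{\mathbb Q}$,
\begin{equation}\label{eq:class}
\operatorname{div}^\circ(F)=\frac{\deg F}{2d}H+\sum_k\Bigl(\frac{k^2\deg F}{2d}-v_k(F)\Bigr)\Delta_k .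
\end{equation}
\end{lemma}

\begin{proof}
We compare $F$ with an invariant whose divisor is $H_\Lambda$, and measure the order of the quotient along $\Delta_k$ on a transverse curve.

\emph{The transverse curve.} Let $A$ be invertible. On $\mathbb P^1\times\mathbb A^1_t$ the tuple $f_t$ has its only common zero at $(0,0)$, of order $k$. Blow up this point and divide by the $k$-th power of an equation of the exceptional curve. In the chart $x=tu$ we get $\sum_{l\le k}A_lu^l+t(\cdots)$. In the chart $t=xv$ we get $\sum_{l\le k}A_lv^{k-l}+\sum_{l>k}A_lx^{l-k}$. So there is no common zero left, and the central fiber maps by $\sum_{l\le k}A_lu^l$ on the exceptional curve and by $\sum_{l\ge k}A_lx^{l-k}$ on the strict transform of $t=0$. This is a point of $\Delta_k\cap X^*$ with one node, of local equation $xv=t$. By (N) and (L) an equation of $\Delta_k$ pulls back to a unit times $t$. The maps in $\Delta_k$ with one node and image spanning $\mathbb P^d$ form a dense open subset of $\Delta_k$. For such a map the coordinate forms pull back to a basis of the $(d+1)$-dimensional space $H^0(C,f^*\mathcal O(1))$, and the pair $(C,f^*\mathcal O(1))$ is unique up to isomorphism, so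 this subset is one $PGL_{d+1}$-orbit. As $A$ runs over $GL_{d+1}$ the central point runs over this orbit. Therefore, for a rational function $\Psi$ on $X$ and general $A$, the central point lies on no other component of the divisor of $\Psi$, and $\operatorname{ord}_{\Delta_k}\Psi=\operatorname{ord}_{t=0}\Psi(f_t)$.

\emph{The resultant.} Let $\Lambda=\{\ell_1=\ell_2=0\}$ and $\operatorname{Res}(f)=\operatorname{Res}(\ell_1f,\ell_2f)$. This is an irreducible invariant of degree $2d$ that vanishes exactly on the maps meeting $\Lambda$, so $\operatorname{div}^\circ(\operatorname{Res})=H_\Lambda$. For a linear form $\ell$ and general $A$, the two charts show that $\ell f_t$ has $k$ roots $tu_i(t)$, where the $u_i(0)$ are the roots of $\sum_{l\le k}\ell(A_l)u^l$, and $d-k$ roots tending to the nonzero roots of $\sum_{l\ge k}\ell(A_l)x^{l-k}$; its leading coefficient is constant. The resultant is a product of leading coefficients and differences of a root of $\ell_1f_t$ and a root of $\ell_2f_t$. Exactly $k^2$ differences have order $1$ and the rest have order $0$, so $v_k(\operatorname{Res})=k^2$.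

The function $\Psi=F^{2d}/\operatorname{Res}^{\deg F}$ is $SL_2$-invariant of degree $0$, so it is a rational function on $X$, with divisor
\[
2d\operatorname{div}^\circ(F)-(\deg F)H_\Lambda+\sum_k\bigl(2d\,v_k(F)-k^2\deg F\bigr)\Delta_k .\qedhere
\]
\end{proof}

\emph{The determinant.} For $F=\det A$ we have $\deg F=d+1$ and $v_k=k+(k-1)+\dots+1=k(k+1)/2$. The determinant is irreducible and defines the prime divisor $D_{\deg}$, so
\begin{equation}\label{eq:Ddeg}
D_{\deg}=\frac1{2d}\Bigl((d+1)H-\sum_kk(d-k)\Delta_k\Bigr).
\end{equation}

\emph{Tangency.} For a hyperplane $\Pi=\{\ell=0\}$ let $F=\operatorname{disc}(\ell f)$, of degree $2d-2$. It is the product of a power of the leading coefficient and the squared differences of roots, so $v_k=k(k-1)$. The divisor $T_\Pi=\operatorname{div}^\circ(F)$ has class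
\begin{equation}\label{eq:T}
T=\frac{d-1}dH+\sum_k\frac{k(d-k)}d\Delta_k .
\end{equation}

\emph{Fixed cross-ratio.} Let $d=4$. The quartic $b_0x^4+4b_1x^3+6b_2x^2+4b_3x+b_4$ has the $SL_2$-invariants
\[
I=b_0b_4-4b_1b_3+3b_2^2,\qquad J=b_0b_2b_4+2b_1b_2b_3-b_2^3-b_0b_3^2-b_1^2b_4,
\]
and its discriminant is a constant multiple of $I^3-27J^2$. For $\theta\ne27$ let $F=I^3-\theta J^2$, evaluated on $\ell f$; it has degree $6$. For $k=2$ the quartic $\ell f_0$ has $b_3=b_4=0\neq b_2$, so $F=(27-\theta)b_2^6\ne0$; in particular $F$ is not the zero polynomial. For $k=1$ the quartic $\ell f_0$ is general among those with root $0$, and every quartic is $SL_2$-equivalent to one with root $0$, so again $F(f_0)\ne0$. Thus $v_1=v_2=0$, and $\mathfrak D_{\Pi,\theta}=\operatorname{div}^\circ(F)$ has class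
\begin{equation}\label{eq:frakD}
\mathfrak D=\tfrac34H+\tfrac34\Delta_1+3\Delta_2 .
\end{equation}

\begin{lemma}\label{lem:nef}
The classes $H$ and $T$ are nef, and for $d=4$ so is $\mathfrak D$.
\end{lemma}

\begin{proof}
A class is nef as soon as every point of $X$ is missed by some effective $\mathbb Q$-Cartier divisor in that class: an irreducible curve through the point is not contained in the divisor. For $H$ this is Lemma~\ref{lem:H}.

Let $X_\Pi\subset X$ be the open set of maps $f$ such that $f^*\Pi$ consists of $d$ distinct smooth points of the domain. A given $f$ lies in $X_\Pi$ for general $\Pi$: such a $\Pi$ avoids the images of the nodes and of the contracted components and is transverse to the other components by Bertini's theorem. The discriminant of $\ell f$ has no zero on $X_\Pi\cap X^\circ$, and $X_\Pi$ is open, so $T_\Pi\cap X_\Pi=\emptyset$.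

Let $d=4$. On quartics with distinct roots $I$ and $J$ do not both vanish, and $[I^3:J^2]$ is invariant under $GL_2$. It defines an $S_4$-invariant morphism $M_{0,4}\to\mathbb P^1$, which extends to the smooth curve $\overline M_{0,4}$. Define $j\colon X_\Pi\to\mathbb P^1$ by marking the four points of $f^*\Pi$, stabilizing and applying this morphism. On an \'etale cover of a chart on which the four points are ordered, $j$ is a morphism by Lemma~\ref{lem:stab}. These covers map to $X_\Pi$ by open maps whose images cover $X_\Pi$, so the fibers of $j$ are closed. On $X_\Pi\cap X^\circ$ we have $j=[I^3:J^2]$, so $\mathfrak D_{\Pi,\theta}\cap X_\Pi\subset j^{-1}([\theta:1])$. For $f\in X_\Pi$ choose $\theta\ne27$ with $[\theta:1]\ne j(f)$.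
\end{proof}

\subsection{Twisted cubics}
For $d=3$, formulas \eqref{eq:Ddeg} and \eqref{eq:T} give $D_{\deg}=\frac23H-\frac13\Delta_1$ and $T=\frac23H+\frac23\Delta_1$, so by \eqref{eq:K}
\[
-K_X=4D_{\deg}+2\Delta_1=\tfrac83H+\tfrac23\Delta_1=2H+T .
\]
The nef classes $H,T$ span $N^1(X)$, so $-K_X$ is ample. The pair $(X,0)$ is klt by Lemma~\ref{lem:charts} below, since charts are smooth. So $X$ is log Fano with $B=0$.

\begin{remark}\label{rem:notnef}
For $d\ge4$ the class $-K_X$ is not nef, and combs show it. Take $n=4$, $a=(1,1,1,d-3)$, three coordinate lines through $p=e_0$ and a rational normal curve through $e_0$ spanning $\langle e_0,e_4,\dots,e_d\rangle$. The tails span $\mathbb P^d$, so $D_{\deg}\cdot Z=0$. Each of the three boundary points and each $\psi_i$ occurs in exactly one $B_k$, so $\Delta\cdot Z=3-4=-1$ by Proposition~\ref{prop:retraction} and \eqref{eq:degpsi}. Hence $-K_X\cdot Z=-2$ by \eqref{eq:K}.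
\end{remark}

\section{Rational quartics in $\mathbb P^4$}\label{sec:four}

Let $r=d=4$. By Remark~\ref{rem:notnef} a nonzero boundary is needed.

\subsection{Klt pairs}
Let $S$ be a normal variety and $B$ a $\mathbb Q$-divisor with $K_S+B$ $\mathbb Q$-Cartier. For a proper birational $\mu\colon S'\to S$ with $S'$ normal write $K_{S'}+B'=\mu^*(K_S+B)$ with $\mu_*B'=B$; we call $B'$ the \emph{crepant pullback}. The \emph{discrepancy} of a prime divisor $E\subset S'$ with respect to $(S,B)$ is minus its coefficient in $B'$. Discrepancies with respect to $(S,B)$ and $(S',B')$ agree. The pair is \emph{klt} if all divisors over $S$ have discrepancy greater than $-1$. We use the following facts.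
\begin{itemize}
\item[(K1)] \cite[2.31]{KM} Let $S$ be smooth and $B=\sum b_i\Gamma_i$ with simple normal crossings (smooth irreducible $\Gamma_i$ crossing normally) and all $b_i\le1$. Then every exceptional divisor over $S$ has discrepancy at least the minimum of $1$, the numbers $1-b_i$, and the numbers $1-b_i-b_j$ with $i\ne j$ and $\Gamma_i\cap\Gamma_j\ne\emptyset$. In particular a pair is klt if its crepant pullback to a log resolution has all coefficients less than $1$.
\item[(K2)] \cite[Proposition 5.20]{KM} If $h\colon S_1\to S$ is a finite surjective map of normal varieties, \'etale in codimension $1$, then $(S,B)$ is klt if and only if $(S_1,h^*B)$ is klt.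
\item[(K3)] Crepant pullbacks commute with smooth base change $S_1\to S$. So klt can be checked on an \'etale cover, and for a smooth variety $G$ a divisor $E$ over $S$ and the divisor $E\times G$ over $S\times G$ have the same discrepancy.
\end{itemize}

\begin{lemma}\label{lem:charts}
Let $r=d\ge3$ and let $B$ be a $\mathbb Q$-divisor on $X$. Let $U/G\to X$ be the finitely many \'etale maps of Section~\ref{ss:charts}, and cover each $U$ by \'etale maps $U_1\to U$. If the pullback of $(X,B)$ to each $U_1$ is klt, then $(X,B)$ is klt.
\end{lemma}

\begin{proof}
The finite maps $U\to U/G$ are \'etale in codimension $1$ by Lemma~\ref{lem:codim}. Apply (K3), then (K2), then (K3).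
\end{proof}

\subsection{The boundary}
From \eqref{eq:K}, \eqref{eq:Ddeg} and \eqref{eq:T},
\[
D_{\deg}=\tfrac58H-\tfrac38\Delta_1-\tfrac12\Delta_2,\qquad -K_X=\tfrac{25}8H+\tfrac18\Delta_1-\tfrac12\Delta_2,\qquad T=\tfrac34H+\tfrac34\Delta_1+\Delta_2 .
\]
Since $-K_X-D_{\deg}=\frac52H+\frac12\Delta_1$, the divisor $\Theta_0=D_{\deg}+\frac12\Delta_1$ satisfies $-(K_X+\Theta_0)=\frac52H$, which is nef. It fails on two counts: $H$ is not ample, and $D_{\deg}$ has coefficient $1$. We shall see that this coefficient is the only failure of klt, so it suffices to perturb. A class $\frac52H+\varepsilon(\alpha H+\beta\Delta_1+\gamma\Delta_2)$ with small $\varepsilon>0$ lies inside the cone spanned by $H,T,\mathfrak D$ when $\beta>0$ and $\frac43<\gamma/\beta<4$. Lowering the coefficient of $D_{\deg}$ by $\varepsilon$ makes $\gamma$ negative. To compensate we need an effective divisor $M$ that does not contain $D_{\deg}$ and has a more negative coefficient of $\Delta_2$.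

Let $f^{(0)},\dots,f^{(4)}$ be the rows of $f\in\mathrm{Mat}$, elements of the space $W$ of binary quartics. Dropping $f^{(0)}$ is projection from a coordinate point of $\mathbb P^4$. Define $\lambda_f\in W^\vee$ by $\lambda_f(g)=\det(f^{(1)},\dots,f^{(4)},g)$ and put $\eta_l=\lambda_f(x^l)$; up to sign, $\eta_l$ is the maximal minor of the last four rows of $A$ that omits column $l$. Let
\[
F_M=\det(\eta_{i+j})_{0\le i,j\le2}=\eta_0\eta_2\eta_4+2\eta_1\eta_2\eta_3-\eta_2^3-\eta_0\eta_3^2-\eta_1^2\eta_4 .
\]
This is the determinant of the bilinear form $(g,g')\mapsto\lambda_f(gg')$ on binary quadrics. It is $SL_2$-invariant, since $SL_2$ acts with determinant $1$ on quartics and on quadrics, and it has degree $12$. Every nonzero element of $W^\vee$ is some $\lambda_f$: take for the four rows a suitably scaled basis of its kernel. So a nonzero polynomial in the $\eta_l$ is nonzero for general $A$.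

\begin{lemma}\label{lem:M}
The effective divisor $M=\operatorname{div}^\circ(F_M)$ has class $\frac32H-\frac12\Delta_1-\Delta_2$, and $D_{\deg}\not\subset\operatorname{Supp}M$.
\end{lemma}

\begin{proof}
On the family $f_t$ the minor $\eta_l$ is multiplied by $t^{k(k+1)/2-\max(k-l,0)}$. For $k=1$ the orders of $\eta_0,\dots,\eta_4$ are $0,1,1,1,1$; the five monomials of $F_M$ have orders $2,3,3,2,3$, and the coefficient of $t^2$ is $\eta_0(\eta_2\eta_4-\eta_3^2)\ne0$. So $v_1=2$. For $k=2$ the orders are $1,2,3,3,3$; the monomials have orders $7,8,9,7,7$, and the coefficient of $t^7$ is $\eta_0\eta_2\eta_4-\eta_0\eta_3^2-\eta_1^2\eta_4\ne0$. So $v_2=7$. By \eqref{eq:class} the class is $\frac{12}8H+(\frac{12}8-2)\Delta_1+(\frac{48}8-7)\Delta_2$. If $f^{(0)}=0$ and the other rows are general, then $\det A=0$ and $F_M\ne0$. So $F_M$ does not vanish identically on the irreducible hypersurface $\{\det A=0\}$, whose intersection with $\mathrm{Mat}^*$ is dense in it.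
\end{proof}

We have $D_{\deg}-M=-\frac78H+\frac18\Delta_1+\frac12\Delta_2$, with ratio $\gamma/\beta=4$, on the edge of the allowed range. Lowering the coefficient of $\Delta_1$ as well moves the class inside. For rational $0<\varepsilon<1$ put
\[
\Theta_\varepsilon=(1-\varepsilon)D_{\deg}+\bigl(\tfrac12-\tfrac\varepsilon8\bigr)\Delta_1+\varepsilon M .
\]
This divisor is effective, and
\begin{align*}
-(K_X+\Theta_\varepsilon)&=\tfrac52H+\varepsilon\bigl(D_{\deg}-M+\tfrac18\Delta_1\bigr)=\bigl(\tfrac52-\tfrac{7\varepsilon}8\bigr)H+\tfrac\varepsilon4\Delta_1+\tfrac\varepsilon2\Delta_2\\
&=\bigl(\tfrac52-\tfrac{9\varepsilon}8\bigr)H+\tfrac\varepsilon4T+\tfrac\varepsilon{12}\mathfrak D .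
\end{align*}
The nef classes $H,T,\mathfrak D$ span $N^1(X)$, so $-(K_X+\Theta_\varepsilon)$ is ample. It remains to show that $(X,\Theta_\varepsilon)$ is klt for small $\varepsilon$.

\subsection{A product model for $D_{\deg}$ and $\Delta$}
The divisor $D_{\deg}$ is singular where the span of the image drops further, and it must be resolved compatibly with $\Delta$. We show that locally the pair is a determinantal hypersurface times coordinate hyperplanes.

Let $U$ be a chart with family $\pi\colon\mathcal C\to U$, $f\colon\mathcal C\to\mathbb P^4$, and let $u\in U$. On a tree of projective lines a line bundle of nonnegative degree on each component has $H^1=0$, so $\mathcal E=\pi_*f^*\mathcal O(1)$ is locally free of rank $5$ and commutes with base change. Replace $U$ by an \'etale neighborhood of $u$ on which $\mathcal E$ is free and smoothing parameters $t=(t_1,\dots,t_q)$ of the nodes over $u$ are defined as in (L). Write $D,\Delta_1,M$ for the pullbacks of $D_{\deg},\Delta_1,M$ to $U$; by Lemma~\ref{lem:codim} $D$ and $\Delta_1$ are reduced. Let $U'\cong U\times GL_5$ be the frame bundle of $\mathcal E$, whose points are triples of a curve $C$, a map $f$ and a basis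 of $H^0(C,f^*\mathcal O(1))$. Writing the pullbacks of the five coordinate forms in this basis gives a morphism $A\colon U'\to\mathrm{Mat}_5$ to the space of $5\times5$ matrices, and $\det A=0$ exactly when the image of $f$ lies in a hyperplane.

\begin{lemma}\label{lem:smooth}
After shrinking $U$ around $u$, the morphism $(A,t)\colon U'\to\mathrm{Mat}_5\times\mathbb A^q$ is smooth, and the preimage of $D$ in $U'$ is the divisor of $\det A$.
\end{lemma}

\begin{proof}
Let $u'\in U'$ lie over $u$. The differential of $t$ at $u'$ is surjective by (L). Fix $C$, $L=f^*\mathcal O(1)$ and the basis, and deform the five sections of $L$ that define $f$ to first order in an arbitrary direction in $H^0(C,L)^5=\mathrm{Mat}_5$. This is a first order deformation of the stable map with a frame. Since $U$ is \'etale over $\mathcal X$, it is a tangent vector of $U'$ at $u'$. On it $dA$ is the chosen direction, and $dt_j=0$ by (N), because the curve is deformed trivially. So $d(A,t)$ is surjective at $u'$. The smooth locus of $(A,t)$ is open, contains the fiber over $u$, and is invariant under $GL_5$, since $A$ is equivariant and $t$ is invariant. So it is the preimage of a neighborhood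 of $u$. As $A$ is smooth, the divisor of $\det A$ is reduced, and it has the same support as the reduced preimage of $D$.
\end{proof}

\begin{lemma}\label{lem:det}
Let $\mathrm{Mat}_c^{\ge j}\subset\mathrm{Mat}_c$ be the locus of $c\times c$ matrices of corank at least $j$. Blow up successively the strict transforms of $\mathrm{Mat}_c^{\ge j}$ for $j=c,c-1,\dots,2$, and call the result $\widetilde{\mathrm{Mat}}_c$. All centers are smooth. The strict transform $E_1$ of $\{\det=0\}$ and the exceptional divisors $E_2,\dots,E_c$ are smooth with simple normal crossings, and the crepant pullback of $\{\det=0\}$ is $E_1-\sum_{j=2}^c(j^2-1-j)E_j$.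
\end{lemma}

\begin{proof}
Induction on $c$; for $c=1$ there is no blow-up and $\det$ is the coordinate. For $c\ge2$ the first center is the origin, of codimension $c^2$. Consider the chart $a_{11}=s$, $a_{ij}=sb_{ij}$, $b_{11}=1$; permuting rows and columns carries every other chart to this one and preserves the corank loci. As coordinates take $s$, the $b_{i1},b_{1j}$ with $i,j\ge2$, and the entries of the Schur complement $B'=(b_{ij}-b_{i1}b_{1j})_{i,j\ge2}$. The chart is $\mathbb A^1_s\times\mathbb A^{2c-2}\times\mathrm{Mat}_{c-1}$. Row and column operations give $\det=s^c\det B'$ and show that for $s\ne0$ the corank equals that of $B'$. So the exceptional divisor is $\{s=0\}$, the strict transform of $\mathrm{Mat}_c^{\ge j}$ for $j<c$ is $\mathbb A^1\times\mathbb A^{2c-2}\times\mathrm{Mat}_{c-1}^{\ge j}$, and the crepant pullback of $\{\det=0\}$ is $\{\det B'=0\}+\bigl(c-(c^2-1)\bigr)\{s=0\}$. The remaining blow-ups are those for $\mathrm{Mat}_{c-1}$ times $\mathbb A^1\times\mathbb A^{2c-2}$, and under them $\{s=0\}$ pulls back to $\{0\}\times\mathbb A^{2c-2}\times\widetilde{\mathrm{Mat}}_{c-1}$. The claims follow from those for $c-1$.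
\end{proof}

\begin{proposition}\label{prop:plt}
With $U$ as in Lemma~\ref{lem:smooth}, every divisor over $U$ that is not a component of $D$ has discrepancy greater than $-1$ with respect to $(U,D+\frac12\Delta_1)$.
\end{proposition}

\begin{proof}
Let $\tilde U=U'\times_{\mathrm{Mat}_5}\widetilde{\mathrm{Mat}}_5$. It is proper and birational over $U'$, and smooth over $\widetilde{\mathrm{Mat}}_5\times\mathbb A^q$ by Lemma~\ref{lem:smooth}. So the preimages of $E_1,\dots,E_5$ and the divisors $\{t_j=0\}$ are smooth with simple normal crossings. By (K3), (L) and Lemma~\ref{lem:det}, the crepant pullback to $\tilde U$ of the preimage of $D+\frac12\Delta_1$ has coefficient $1$ along the preimage of $E_1$, coefficient $\frac12$ or $0$ along each $\{t_j=0\}$, and coefficient $-(j^2-1-j)\le-1$ along the preimage of $E_j$ for $j\ge2$. The preimage of $E_1$ is smooth, so two components of coefficient $1$ never meet, and (K1) bounds the discrepancy of exceptional divisors over $\tilde U$ below by $1-1-\frac12=-\frac12$. Thus every divisor over $U'$ other than a component of $\{\det A=0\}$ has discrepancy at least $-\frac12$. Since $U'\cong U\times GL_5$, the statement for $U$ follows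 from (K3).
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:positive}]
The cases $d=2,3$ were settled in Section~\ref{sec:classes}. Let $d=4$, let $U$ be as in Lemma~\ref{lem:smooth}, and take a log resolution of $(U,D+\Delta_1+M)$. The crepant pullback of $\Theta_\varepsilon$ is supported on finitely many prime divisors, and its coefficients are affine functions of $\varepsilon$. Along a divisor that is not a component of $D$ the coefficient is less than $1$ at $\varepsilon=0$ by Proposition~\ref{prop:plt}, hence for small $\varepsilon>0$. A component of $D$ has dense image in $D_{\deg}$, so by Lemma~\ref{lem:M} it is not contained in $M$, and its coefficient is $1-\varepsilon<1$. By (K1) the pullback of $(X,\Theta_\varepsilon)$ to $U$ is klt for small $\varepsilon>0$. Each of the finitely many charts of Lemma~\ref{lem:charts} is covered by finitely many such $U$, so one rational $\varepsilon>0$ serves for all, and $(X,\Theta_\varepsilon)$ is klt. As $-(K_X+\Theta_\varepsilon)$ is ample, $\overline{\mathcal M}_{0,0}(\mathbb P^4,4)$ is log Fano. In all three cases the space is a Mori dream space by \cite[Corollary 1.3.1]{BCHM}.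
\end{proof}

\begin{thebibliography}{CLTU}

\bibitem{BCHM} Birkar, Cascini, Hacon and McKernan, Corollary 1.3.1.

\bibitem{CLTU} Castravet, Laface, Tevelev and Ugaglia, \emph{Blown-up toric surfaces with non-polyhedral effective cone}, Crelle (2023).

\bibitem{CCC} Dawei Chen, Izzet Coskun and Charley Crissman, \emph{Towards Mori's program for the moduli space of stable maps}, arXiv:0905.2947 (2009).

\bibitem{FP} Fulton and Pandharipande, \emph{Notes on stable maps and quantum cohomology}.

\bibitem{Keel} Keel, Trans. AMS (1992).

\bibitem{KM} Koll\'ar and Mori, 2.31 and Proposition 5.20.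

\bibitem{P} Pandharipande, Trans. AMS 351 (1999).

\bibitem{SGA1} SGA1, XII 4.2.

\end{thebibliography}
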